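\title{The monochromatic $k$-connection number of large complete graphs}

\begin{abstract}
Let $\mathrm{mc}_k(K_n)$ be the largest number of colors in an edge-coloring of $K_n$ in which every two vertices are joined by $k$ internally disjoint monochromatic paths. Cai, Fujita, Liu and Park conjectured that $\mathrm{mc}_k(K_n)=\binom n2-\lceil kn/2\rceil+1$ for all $n>k\ge2$. We show that this fails for every $k\ge 6$ and all large even $n$, and for every $k\ge7$ and all large $n$, and we determine the exact value: for $k\ge6$ and large $n$ the last term $1$ must be replaced by $\lfloor k/3\rfloor$ if $n$ is even and by $\lfloor (k+1)/4\rfloor$ if $n$ is odd. The colorings split the degree $k$ among several expanding color classes of minimum degree at least $3$ whose union has large girth. The upper bound comes from distributing the cost of a coloring among the vertices.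
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite, simple and undirected unless they are called multigraphs. A graph $G$ is \emph{$k$-connected} if $|V(G)|\ge k+1$ and $G-U$ is connected for every $U\subset V(G)$ with $|U|\le k-1$. By Menger's theorem, any two vertices of a $k$-connected graph are joined by $k$ \emph{internally disjoint} paths, that is, $k$ paths no two of which share a vertex other than the two ends. An \emph{edge-coloring} of $G$ is a map $E(G)\to\{1,\dots,r\}$ for some $r\ge1$, and a path is \emph{monochromatic} if all its edges have the same color. We call an edge-coloring \emph{$k$-connecting} if any two vertices are joined by $k$ internally disjoint monochromatic paths. Different paths may have different colors, and a single edge is a monochromatic path. For a $k$-connected graph $G$, the \emph{monochromatic $k$-connection number} $\mathrm{mc}_k(G)$ is the maximum number of colors in a $k$-connecting coloring of $G$. The coloring with one color is $k$-connecting, and every further color makes it harder for a long path to be monochromatic. This paper determines $\mathrm{mc}_k(K_n)$ for $k\ge6$ and large $n$.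

It is convenient to count the colors that are lost. For a coloring of $K_n$ with vertex set $V$ and a color $i$ that it uses, let $H_i$ be the graph on $V$ formed by the edges of color $i$, let $e_i\ge1$ be its number of edges, and let $d_i(v)$ be the degree of $v$ in $H_i$. The \emph{cost} of the coloring is
\[
c=\sum_i(e_i-1)=\binom n2-(\text{number of colors}),
\]
so $\binom n2-\mathrm{mc}_k(K_n)$ is the least cost of a $k$-connecting coloring.

For $k=1$ the least cost is $0$, since all edges may have distinct colors. For $k\ge2$ paths with several edges are needed. The first construction that comes to mind gives one color to a spanning $k$-connected subgraph $H$ and distinct new colors to all other edges; its cost is $e(H)-1$. Since $H$ has minimum degree at least $k$, this cost is at least $\lceil kn/2\rceil-1$; for $k=2$ a Hamilton cycle attains that value. It is known that for $n>k\ge2$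
\begin{equation}\label{eq:known}
\binom n2-\Bigl\lceil\frac{kn}2\Bigr\rceil+1\ \le\ \mathrm{mc}_k(K_n)\ \le\ \binom n2-\Bigl\lceil\frac{(k-1)n(n-1)}{2(n-2)}\Bigr\rceil+1,
\end{equation}
and that the lower bound is attained for $k\in\{2,3,4,5\}$ and all $n>k$. The lower bound is the best value that the one-color construction can give, and the following conjecture, posed by Cai, Fujita, Liu and Park \cite{CFLP}, says that no coloring does better:
\begin{equation}\label{eq:conj}
\mathrm{mc}_k(K_n)=\binom n2-\Bigl\lceil\frac{kn}2\Bigr\rceil+1\qquad\text{for all } n>k\ge2 .
\end{equation}
The conjecture is false. The term $\lceil kn/2\rceil$ is correct for large $n$, but the additive term grows linearly with $k$ and depends on the parity of $n$.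

\begin{theorem}\label{thm:main}
Let $k\ge6$ and
\[
\gamma=\gamma(k,n)=\begin{cases}\lfloor k/3\rfloor&\text{if $n$ is even,}\\ \lfloor(k+1)/4\rfloor&\text{if $n$ is odd.}\end{cases}
\]
\begin{itemize}
\item[(a)] If $n>760k^5$, then $\mathrm{mc}_k(K_n)\le\binom n2-\lceil kn/2\rceil+\gamma$.
\item[(b)] There is $n_0(k)$ such that $\mathrm{mc}_k(K_n)=\binom n2-\lceil kn/2\rceil+\gamma$ for all $n\ge n_0(k)$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:false}
For every $k\ge6$ and all sufficiently large even $n$,
\[
\mathrm{mc}_k(K_n)\ge\binom n2-\frac{kn}2+\Bigl\lfloor\frac k3\Bigr\rfloor\ge\binom n2-\frac{kn}2+2,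
\]
and for every $k\ge7$ and all sufficiently large odd $n$,
\[
\mathrm{mc}_k(K_n)\ge\binom n2-\Bigl\lceil\frac{kn}2\Bigr\rceil+\Bigl\lfloor\frac{k+1}4\Bigr\rfloor\ge\binom n2-\Bigl\lceil\frac{kn}2\Bigr\rceil+2 .
\]
In particular, \eqref{eq:conj} is false.
\end{corollary}

The corollary follows from Theorem~\ref{thm:main}(b), because $\lfloor k/3\rfloor\ge2$ for $k\ge6$ and $\lfloor(k+1)/4\rfloor\ge2$ for $k\ge7$. For $k=6$ the formula in \eqref{eq:conj} is false for large even $n$ but true for odd $n>760\cdot6^5$: there $\gamma=1$, and part~(a) matches the lower bound in \eqref{eq:known}. For $k=3,4,5$ we have $\gamma=1$ for both parities, so by the known results the formula of Theorem~\ref{thm:main}(b) holds for these $k$ as well.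

Section~\ref{sec:idea} explains where $\gamma$ comes from. Sections~\ref{sec:paths} and~\ref{sec:construction} construct a coloring of cost $\lceil kn/2\rceil-\gamma$. Section~\ref{sec:upper} proves part~(a) and can be read directly after Section~\ref{sec:idea}.

\section{Splitting the degree among several colors}\label{sec:idea}

One elementary fact is used throughout.

\begin{lemma}\label{lem:first}
Among distinct internally disjoint $u$--$v$ paths, no two have the same first edge, no two have the same last edge, and at most one is the edge $uv$. If the paths are monochromatic, at most $\min(d_i(u),d_i(v))$ of them have color $i$.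
\end{lemma}

\begin{proof}
If two of the paths start with the edge $ux$, then $x=v$, since otherwise $x$ is an interior vertex of both; so both paths are the edge $uv$, and they are not distinct. The same holds for last edges, and the remaining statements follow.
\end{proof}

Each color contributes $-1$ to the cost, so the same $kn/2$ edges are cheaper when they are spread over several colors. Let $k=a_1+\dots+a_m$, let $H_1,\dots,H_m$ be edge-disjoint graphs on $V$ with $H_i$ regular of degree $a_i$, and let $H$ be their union. Give the edges of $H_i$ color $i$ and all other edges distinct new colors. The cost is $kn/2-m$, so a $k$-connecting coloring of this form with $m\ge2$ contradicts \eqref{eq:conj}.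

If $uv\notin E(H)$, the edge $uv$ is one path for free, and the $k$ edges of $H$ at $u$ have to start only $k-1$ more. The pairs $uv\in E(H)$ have no such slack. Every monochromatic $u$--$v$ path then starts with an edge of $H$, so by Lemma~\ref{lem:first} \emph{each of the $k$ edges of $H$ at $u$ starts exactly one of the $k$ paths}. This excludes $a_i=1$ for $k\ge2$: if $uw$ is the edge of color $i$ at $u$ and $uv$ is another edge of $H$, the path to $v$ that starts with $uw$ cannot continue. It also excludes $a_i=2$ when $m\ge2$.

\begin{example}[$k=4=2+2$, $n=5$]\label{ex:K5}
Color the cycle $0\,1\,2\,3\,4\,0$ of $K_5$ red and the cycle $0\,2\,4\,1\,3\,0$ blue. For the pair $0,1$ the red edge $04$ starts the red path $0\,4\,3\,2\,1$, which uses up all other vertices, so the blue edges $02$ and $03$ cannot start disjoint paths. In a $2$-regular color the two paths fill a whole cycle and leave no room for another color; Lemma~\ref{lem:two} is the general form of this argument.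
\end{example}

So all parts must be at least $3$ if $m\ge2$. This is impossible for $k\le5$, in agreement with the known results, and the first candidate is $6=3+3$: two edge-disjoint cubic graphs, red and blue. Degree $3$ alone is not enough.

\begin{example}[$k=6=3+3$, $n=8$]\label{ex:K8}
Let $uv$ be a red edge. Besides $uv$ we need two red and three blue paths, whose interiors are five disjoint nonempty subsets of the six other vertices. At most one interior has two vertices, so one of the two red paths has length $2$: every red edge lies in a red triangle. Let $v$ have red neighbors $a,b,c$. Each of them is red-adjacent to another, so we may assume that $ab$ and $bc$ are red. The third red edge $ax$ at $a$ lies in a red triangle, so $x$ is red-adjacent to $v$ or $b$, and $x=c$. Hence the red graph consists of two copies of $K_4$. A blue edge joins the two copies, and there is no red path between its ends. So no such coloring of $K_8$ is $6$-connecting.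
\end{example}

What is missing in $K_8$ is room, and for large $n$ room can be arranged. Take again a red edge $uv$. There are two further red edges and three blue edges at $u$, and the same at $v$; match them by color into five pairs. If the union of the two cubic graphs has no short cycle, each of these ten edges can be continued to a binary tree in its own color, and the ten trees are disjoint. If, moreover, each color is an expander (every set of at most $n/2$ vertices has many neighbors outside it), then any two moderately large sets are joined by a short path in that color, even after a small set of vertices is deleted. So the five pairs of trees can be linked one after the other, each link avoiding the earlier paths. The cost is $3n-2$, whereas \eqref{eq:conj} predicts $3n-1$.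

For even $n$, parts equal to $3$ give $m=\lfloor k/3\rfloor$. For odd $n$ parity interferes: a graph with minimum degree at least $a$, $a$ odd, has at least $(an+1)/2$ edges. An even part, which is at least $4$, lowers the cost by $1$ relative to $kn/2$, and an odd part, which is at least $3$, lowers it by only $\frac12$. For instance, $6=3+3$ costs $(3n+1)-2=3n-1$, the same as one color. Parts equal to $4$ are therefore the most efficient. If $k$ is odd, one odd part is unavoidable, its extra half edge is the rounding in $\lceil kn/2\rceil$, and $3+4(m-1)\le k$ allows $m=\lfloor(k+1)/4\rfloor$. If $k$ is even, we get $\lfloor k/4\rfloor=\lfloor (k+1)/4\rfloor$. This count is only a guide; Section~\ref{sec:upper} shows that no coloring of any shape does better.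

\section{From girth and expansion to monochromatic paths}\label{sec:paths}

In this section and the next, $k\ge6$ is fixed and ``$n$ large'' means larger than a bound depending only on $k$. We write $\log$ for $\log_2$. For a set $A$ of vertices of a graph $G$, let $N_G(A)$ be the set of vertices outside $A$ that have a neighbor in $A$, and let $\partial_GA$ be the set of edges with exactly one end in $A$. The length of a path, walk or cycle is its number of edges; a \emph{trivial} path or walk has length $0$. The \emph{girth} is the length of a shortest cycle. Put
\[
\beta=(\log n)^{-4},\qquad\lambda=(\log n)^6,\qquad R=\lceil11\log\log n\rceil,\qquad g=4R+4 .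
\]
These values determine one another. Expansion by a factor $1+\beta$ gives links with about $\beta^{-1}\log n\le\lambda$ vertices. The sets to be avoided then have $O(\lambda)$ vertices, and the sets to be linked must be larger by a factor $1/\beta$, which makes $O((\log n)^{10})$; binary trees of depth $R$ have enough leaves, as $2^R\ge(\log n)^{11}$. Girth greater than $g$ keeps the trees disjoint. Finally, $g<44\log\log n+8$, so $C^g\le C^8(\log n)^{44\log C}=o(n)$ for every constant $C\ge1$; this is what will make girth greater than $g$ attainable.

\begin{proposition}\label{prop:graphs}
For large $n$ there are integers $a_1,\dots,a_\gamma\ge3$ with $\sum_ia_i=k$ and edge-disjoint graphs $H_1,\dots,H_\gamma$ on a set $V$ of $n$ vertices such that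
\begin{itemize}
\item[(G1)] $\sum_ie(H_i)=\lceil kn/2\rceil$, and $H_i$ has minimum degree at least $a_i$;
\item[(G2)] $H=H_1\cup\dots\cup H_\gamma$ has girth greater than $g$;
\item[(G3)] $|N_{H_i}(A)|\ge\beta|A|$ for all $i$ and all $A\subseteq V$ with $|A|\le n/2$.
\end{itemize}
\end{proposition}

The proof is in Section~\ref{sec:construction}. Here we take these graphs as given, give the edges of $H_i$ color $i$, and give all other edges of the complete graph on $V$ distinct new colors. By (G1) this coloring has $\binom n2-\lceil kn/2\rceil+\gamma$ colors. We show that it is $k$-connecting, and begin with the consequences of (G3) and (G2).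

\begin{lemma}[linking]\label{lem:link}
Let $n$ be large, let $Z\subset V$, and let $A,B\subseteq V\setminus Z$ be nonempty with $|A|,|B|\ge2|Z|/\beta$. Then for each $i$ the graph $H_i-Z$ contains a path from $A$ to $B$ with at most $\lambda$ vertices.
\end{lemma}

\begin{proof}
Let $A_0=A$ and $A_{j+1}=A_j\cup(N_{H_i}(A_j)\setminus Z)$, so that every vertex of $A_j$ is within distance $j$ of $A$ in $H_i-Z$. If $|A_j|\le n/2$, then (G3) and $|Z|\le\beta|A|/2\le\beta|A_j|/2$ give $|A_{j+1}|\ge(1+\beta)|A_j|-|Z|\ge(1+\beta/2)|A_j|$. Let $j_0=\lceil4\beta^{-1}\ln n\rceil$. Since $1+t\ge e^{t/2}$ for $0\le t\le1$, we have $(1+\beta/2)^{j_0}\ge e^{\beta j_0/4}\ge n$. So either some $A_j$ with $j<j_0$ has more than $n/2$ vertices or $|A_{j_0}|\ge n$, and in both cases $|A_{j_0}|>n/2$. The set $B_{j_0}$ defined in the same way from $B$ also has more than $n/2$ vertices, so it meets $A_{j_0}$. This gives a path with at most $2j_0+1\le8(\ln n)(\log n)^4+3\le\lambda$ vertices.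
\end{proof}

A walk is \emph{non-backtracking} if any two consecutive edges are different.

\begin{lemma}\label{lem:walks}
Two distinct non-backtracking walks in $H$, possibly trivial, with the same start and the same end have total length greater than $g$.
\end{lemma}

\begin{proof}
Otherwise their edges form a subgraph with at most $g$ edges, which is a forest by (G2). A non-backtracking walk in a forest is a path: a shortest subwalk between two visits to the same vertex would have length $2$, which is backtracking, or be a cycle. Two vertices of a forest are joined by at most one path, so the walks coincide.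
\end{proof}

\begin{proposition}\label{prop:lower}
For large $n$ the coloring above is $k$-connecting. Hence $\mathrm{mc}_k(K_n)\ge\binom n2-\lceil kn/2\rceil+\gamma$.
\end{proposition}

\begin{proof}
Let $u\ne v$. The edge $uv$ is a monochromatic path whatever its color, so it suffices to find $k-1$ internally disjoint monochromatic $u$--$v$ paths of length at least $2$.

\medskip\noindent\emph{Step 1: the first and last edges.} Trees grown from $u$ and from $v$ can collide if $u$ and $v$ are close, but large girth allows only one way for this to happen. If $\operatorname{dist}_H(u,v)\le2R+2$, let $Q$ be a shortest $u$--$v$ path in $H$. By Lemma~\ref{lem:walks} and $2(2R+2)=g$, it is the only non-backtracking $u$--$v$ walk of length at most $2R+2$. We need only $k-1$ edges at each end, one fewer than $\sum_c a_c$, and we spend this slack on avoiding the last edge of $Q$. Let $j$ be the color of the last edge of $Q$, and $j=1$ if $Q$ does not exist. Choose sets $E_u$ and $E_v$ of edges of $H$ at $u$ and at $v$, each containing $a_j-1$ edges of color $j$ and $a_c$ edges of each color $c\ne j$, such that the last edge of $Q$ is not in $E_v$ and $uv\notin E_u$. This is possible by (G1), because each excluded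 edge has color $j$: if $uv\in E(H)$, then $Q$ is the edge $uv$. We have $|E_u|=|E_v|=k-1$. The first edge of $Q$ may have a color other than $j$ and may be forced into $E_u$; in that case the tree will leave $Q$ at the next vertex.

\medskip\noindent\emph{Step 2: disjoint trees.} Let $e=ux\in E_u$ have color $c$. We define a family of non-backtracking walks of color $c$ that start at $u$. It contains the walk $ux$ of length $1$. It contains exactly one extension of this walk, by an edge of color $c$ at $x$ that differs from $e$ and, if $e$ is the first edge of $Q$, from the second edge of $Q$ (which exists, as $uv\notin E_u$). Then, successively for the lengths $2,\dots,R$, every walk in the family is extended in exactly two ways by an edge of color $c$ different from its last edge. All choices are possible because $H_c$ has minimum degree at least $3$. For $e'\in E_v$ define a family of walks from $v$ in the same way, with no condition involving $Q$. All walks have length at most $R+1$.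

We claim that the ends of all these walks, over all edges of $E_u$ and $E_v$, together with the trivial walks at $u$ and at $v$, are pairwise distinct. For two walks with the same start this is Lemma~\ref{lem:walks}, as $2(R+1)\le g$. Suppose that a walk $W$ from $u$ and a walk $W'$ from $v$ have the same end. Remove their longest common final segment, leaving initial segments $\sigma$ of $W$ and $\tau$ of $W'$ that have the same end and, if both are nontrivial, different last edges. Then $\sigma$ followed by the reverse of $\tau$ is a non-backtracking $u$--$v$ walk of length at most $2R+2$, so $Q$ exists and equals this walk. If $\tau$ is nontrivial, its first edge lies in $E_v$ and is the last edge of $Q$, which was excluded. So $\tau$ is trivial and $W$ begins with $\sigma=Q$. Then the first edge of $Q$ lies in $E_u$, so $Q$ has a second edge, and this is the second edge of $W$, which was also excluded. This proves the claim.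

Hence the ends of the walks that belong to an edge $e$ of color $c$, joined by the last edges of the walks of length at least $2$, form a tree $T_e\subseteq H_c$ rooted at the far end of $e$; a walk of length $t+1$ ends at depth $t$. The tree has $2^{t-1}$ vertices at depth $t$ for $1\le t\le R$, its $2^{R-1}$ leaves are at depth $R$, and a vertex at depth $t\ge1$ has $2^{R-t}$ leaves below it (counting itself if $t=R$). The $2(k-1)$ trees are pairwise disjoint and avoid $u$ and $v$.

\medskip\noindent\emph{Step 3: linking the trees.} A link between two trees may run through a third tree, and if it passes near the root, it cuts off most of the leaves. We cannot forbid the other trees entirely, since Lemma~\ref{lem:link} needs the forbidden set to be much smaller than the sets of leaves. We forbid only the part near the root. Let $r$ be the integer with $4k\lambda\le2^r<8k\lambda$; then $r<R$ for large $n$. The \emph{top} of a tree is the set of its vertices of depth at most $r$; it has $1+\sum_{t=1}^r2^{t-1}=2^r$ vertices. See Figure~\ref{fig:trees}.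

Match $E_u$ with $E_v$ into pairs $(e_b,e_b')$, $1\le b\le k-1$, both edges of the pair $b$ having the same color $c_b$. We construct, one at a time, internally disjoint $u$--$v$ paths $P_b$ of color $c_b$, of length at least $2$ and with at most $2\lambda$ vertices, such that $P_b$ avoids the tops of all trees other than $T_{e_b}$ and $T_{e_b'}$. Given $P_1,\dots,P_{b-1}$, let $U$ be the set of their interior vertices, so $|U|\le2k\lambda$. Let $Z$ consist of $u$, $v$, the set $U$, and the tops of all trees other than $T_{e_b}$ and $T_{e_b'}$. Then $|Z|\le2+2k\lambda+2k\cdot8k\lambda\le20k^2\lambda$.

Let $A$ be the set of leaves of $T_{e_b}$ whose path to the root avoids $U$. Such a path avoids $Z$, because the trees are disjoint and avoid $u,v$. The earlier paths avoid the top of $T_{e_b}$, so each vertex of $U$ in $T_{e_b}$ has depth at least $r+1$ and has at most $2^{R-r-1}$ leaves below it. Hence at most $2k\lambda\cdot2^{R-1}/(4k\lambda)=2^{R-2}$ leaves are lost, and $|A|\ge2^{R-2}$. Define $B$ in $T_{e_b'}$ in the same way; then $|B|\ge2^{R-2}$. For large $n$,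
\[
2^{R-2}\ge\tfrac14(\log n)^{11}\ge40k^2(\log n)^{10}=40k^2\lambda/\beta\ge2|Z|/\beta,
\]
so Lemma~\ref{lem:link} gives a path in $H_{c_b}-Z$ from $A$ to $B$ with at most $\lambda$ vertices. Together with the paths from its two ends to the roots and the edges $e_b,e_b'$, it forms a $u$--$v$ walk of color $c_b$ with at most $\lambda+2R+4\le2\lambda$ vertices, all of which except the first and the last lie outside $Z$. Let $P_b$ be a $u$--$v$ path contained in this walk. The walk visits $u$ only at its start, so $P_b$ begins with $e_b\ne uv$ and has length at least $2$. Its interior avoids $Z$, so it is internally disjoint from the earlier paths and avoids the required tops.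
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!30] (0.8,-0.15) -- (1.7,-0.15) -- (2.6,-0.62) -- (2.6,0.62) -- (1.7,0.15) -- (0.8,0.15) -- cycle;
\fill[gray!30] (9.2,-0.15) -- (8.3,-0.15) -- (7.4,-0.62) -- (7.4,0.62) -- (8.3,0.15) -- (9.2,0.15) -- cycle;
\draw (1.7,0) -- (4,1.2) -- (4,-1.2) -- cycle;
\draw (8.3,0) -- (6,1.2) -- (6,-1.2) -- cycle;
\fill[black!65] (3.2,-0.45) -- (4,-0.1) -- (4,-0.85) -- cycle;
\draw[very thick] (0,0) -- (1.7,0) -- (4,0.7) .. controls (4.7,1.5) and (5.3,0) .. (6,0.6) -- (8.3,0) -- (10,0);
\draw[dashed] (0,0) .. controls (0.5,-1.6) and (2.6,-1.8) .. (3.2,-0.45) .. controls (3.5,-2.2) and (9,-2.2) .. (10,0);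
\fill (0,0) circle (2pt) node[left] {$u$};
\fill (10,0) circle (2pt) node[right] {$v$};
\fill (1,0) circle (2pt);
\fill (9,0) circle (2pt);
\node at (0.45,0.25) {$e$};
\node at (9.55,0.27) {$e'$};
\node at (3,1.1) {$T_e$};
\node at (7,1.1) {$T_{e'}$};
\end{tikzpicture}
\caption{One step of the linking. The edges $e$ at $u$ and $e'$ at $v$ have the same color, and the trees $T_e$, $T_{e'}$ grow from their far ends in that color. An earlier $u$--$v$ path (dashed) avoids the tops of both trees (light gray), so each of its vertices cuts off only a few leaves (dark). The new path (thick) descends to a surviving leaf of $T_e$, crosses by a short link to a surviving leaf of $T_{e'}$, and climbs to $v$.}\label{fig:trees}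
\end{figure}

\section{Regular expanders with a union of large girth}\label{sec:construction}

We prove Proposition~\ref{prop:graphs}. Property (G3) survives the addition of edges and the relabeling of vertices. So we secure it first, by one explicit sparse graph $X$ on exactly $n$ vertices with maximum degree $3$, a copy of which will be contained in every $H_i$; this is a second place where $a_i\ge3$ is needed. After that only degrees and girth have to be arranged, which we do by two switching arguments.

\subsection{The skeleton}

The cube $\{0,1\}^d$ expands well but has degree $d$. We replace its vertices by paths to bring the degree down to $3$, and then subdivide the edges to raise the girth and to reach exactly $n$ vertices. These steps cost factors $O(d^2)$ and $O(g)$ in the expansion.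

\begin{lemma}\label{lem:cube}
If $B\subseteq\{0,1\}^d$ and $|B|\le2^{d-1}$, then at least $|B|$ edges of the cube have exactly one end in $B$.
\end{lemma}

\begin{proof}
For each ordered pair $(x,y)$ of vertices, take the path from $x$ to $y$ that corrects the differing coordinates in the order $1,\dots,d$. A directed edge that changes coordinate $j$ lies on this path exactly when $x$ agrees with its tail in the coordinates $j,\dots,d$ and $y$ agrees with its head in the coordinates $1,\dots,j$. The other $d-1$ coordinates are free, so every directed edge is used by $2^{d-1}$ pairs. Each pair with $x\in B$, $y\notin B$ uses a directed edge that leaves $B$, so there are at least $|B|(2^d-|B|)/2^{d-1}\ge|B|$ such edges.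
\end{proof}

For $d\ge2$ let $Y_d$ be the graph with vertices $(v,j)$, $v\in\{0,1\}^d$, $1\le j\le d$, with \emph{column edges} $(v,j)(v,j+1)$ for $j<d$ and \emph{cross edges} $(v,j)(v',j)$, where $v'$ differs from $v$ exactly in coordinate $j$. The \emph{column} of $v$ is the path on $\{v\}\times\{1,\dots,d\}$, and cross edges correspond to the edges of the cube. The graph $Y_d$ has maximum degree at most $3$, it has $N_d=d2^d$ vertices, and it has $M_d=(d-1)2^d+d2^{d-1}=(3d-2)2^{d-1}\ge N_d$ edges.

\begin{lemma}\label{lem:Y}
Let $Y=Y_d$ and $A\subseteq V(Y)$. Then $\min(|A|,|V(Y)\setminus A|)\le d(d+1)|\partial_YA|$.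
\end{lemma}

\begin{proof}
Call a column \emph{full} if it is contained in $A$, \emph{empty} if it is disjoint from $A$, and \emph{mixed} otherwise. Passing to the complement of $A$ exchanges full and empty columns and preserves $\partial_YA$, so we may assume that the number $f$ of full columns is at most $2^{d-1}$. Let $x$ be the number of mixed columns; then $|A|\le d(f+x)$. Every mixed column contains a column edge of $\partial_YA$. By Lemma~\ref{lem:cube} at least $f$ cross edges leave the union of the full columns; at most $dx$ of them end in mixed columns, and the others end in empty columns and lie in $\partial_YA$. So $|\partial_YA|\ge x$ and $|\partial_YA|\ge x+f-dx$. Adding $d$ times the first inequality to the second gives $(d+1)|\partial_YA|\ge f+x\ge|A|/d$.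
\end{proof}

\begin{lemma}[skeleton]\label{lem:X}
For large $n$ there is a graph $X$ on $n$ vertices with maximum degree at most $3$, girth greater than $g$, at least $n/2$ vertices of degree $2$, and $|N_X(A)|\ge\beta|A|$ whenever $|A|\le n/2$.
\end{lemma}

\begin{proof}
Let $d$ be maximal with $N_d+gM_d\le n$; then $2\le d\le\log n$ for large $n$. Write $Y=Y_d$, $N=N_d$, $M=M_d$. We have $N_{d+1}/N_d=2(d+1)/d\le3$ and $M_{d+1}/M_d=2(3d+1)/(3d-2)\le4$, so the maximality of $d$ and $N\le M$ give $gM\le n-N<3N+4gM\le SM$ with $S=4g+3$. Subdivide the edges of $Y$ with $n-N$ new vertices in total, distributed as evenly as possible, and let $X$ be the result. Each edge of $Y$ becomes a \emph{thread}, a path with between $g$ and $S$ interior vertices. Every cycle of $X$ has length at least $3(g+1)$. Since $n-N\ge gM\ge N$, at least $n/2$ vertices are new, and they have degree $2$.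

Let $A\subseteq V(X)$. We show that $\min(|A|,n-|A|)\le(1+4S)d(d+1)|\partial_XA|$. Passing to the complement if necessary, we may assume that $B=A\cap V(Y)$ has at most $N/2$ vertices. The thread of an edge of $\partial_YB$ has one end in $A$ and one outside, so it contains an edge of $\partial_XA$; threads are edge-disjoint, so Lemma~\ref{lem:Y} gives $|B|\le d(d+1)|\partial_XA|$. At most $3|B|$ threads have an end in $B$, and they have at most $3S|B|$ interior vertices. Any other thread that meets $A$ has both ends outside $A$ and so contains an edge of $\partial_XA$; these threads have at most $S|\partial_XA|$ interior vertices. Hence $|A|\le(1+3S)|B|+S|\partial_XA|\le(1+4S)d(d+1)|\partial_XA|$.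

Now let $|A|\le n/2$. Since $|\partial_XA|\le3|N_X(A)|$, we get $|N_X(A)|\ge|A|/\bigl(3(1+4S)d(d+1)\bigr)$, and the denominator is $O((\log n)^2\log\log n)$, hence at most $(\log n)^4$ for large $n$.
\end{proof}

\subsection{Two switching arguments}

We now allow multigraphs. A loop counts twice in the degree and is a cycle of length $1$, and two parallel edges form a cycle of length $2$; so a multigraph of girth greater than $2$ is simple. In a multigraph of maximum degree at most $D\ge2$, at most $1+D+\dots+D^s<D^{s+1}$ vertices lie within distance $s$ of a given vertex.

Both arguments follow one scheme. Suppose that no member of a finite family of multigraphs has girth greater than $g$. Call a member \emph{extremal} if it has the largest girth $L\le g$ and, subject to this, the fewest cycles of length $L$ (\emph{$L$-cycles}). Balls of radius about $g$ contain $o(n)$ vertices, so we can exchange a piece of an $L$-cycle with a piece far away from it. If the result is a member of the family with no cycle shorter than $L$ and fewer $L$-cycles, we have a contradiction.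

\begin{lemma}[degrees]\label{lem:degrees}
Let $n$ be large and let $f:V(X)\to\{3,4,5,6\}$ have even sum. Then there is a graph $G\supseteq X$ on $V(X)$ of girth greater than $g$ in which every vertex $v$ has degree $f(v)$.
\end{lemma}

\begin{proof}
The function $f-\deg_X$ is nonnegative and has even sum, so pairing up $f(v)-\deg_X(v)$ half-edges at each vertex $v$ gives a multigraph $F$ with these degrees. Every such $F$ has at least $n/4$ edges, since at least $n/2$ vertices have degree $2$ in $X$. Consider the family of all multigraphs $X\cup F$, where edges are kept with multiplicity. Suppose that none has girth greater than $g$; let $G=X\cup F$ be extremal with girth $L$, and let $C$ be an $L$-cycle. As $X$ has girth greater than $g$, the cycle $C$ contains an edge $xy$ of $F$, possibly a loop. Fewer than $2\cdot6^{g+2}<n/4$ edges have an end within distance $g$ of $\{x,y\}$ in $G$. So $F$ has an edge $zw$, possibly a loop, with $z$ and $w$ at distance greater than $g$ from both $x$ and $y$. Let $G_0=G-xy-zw$, and let $G'$ arise from $G_0$ by adding new edges $xz$ and $yw$. Degrees are unchanged, so $G'$ is in the family.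

Let $C'$ be a cycle of $G'$ of length at most $L$ that contains a new edge. If it contains only one, the rest of $C'$ is an $x$--$z$ or $y$--$w$ path in $G_0\subseteq G$ of length less than $g$, which is impossible. If it contains both, removing them leaves two paths in $G_0$, possibly trivial, each joining an end of $xz$ to an end of $yw$. By the distances they do not join $x$ to $w$, so they join $x$ to $y$ and $z$ to $w$. Adding $xy$, respectively $zw$, turns them into cycles of $G$, so each has length at least $L-1$, and $C'$ has length at least $2(L-1)+2=2L>L$, a contradiction. Thus all cycles of $G'$ of length at most $L$ lie in $G_0$. They are cycles of $G$ other than $C$, which contradicts extremality.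
\end{proof}

The second switching places several graphs on one vertex set. Each must remain isomorphic to the given graph, so we cannot move single edges; instead we exchange two vertices in one of the graphs. Unlike before, this can create new $L$-cycles, but each of them turns out to be the shadow of a destroyed one.

\begin{lemma}[packing]\label{lem:packing}
Let $n$ be large, $m\le k/3$, and let $G_1,\dots,G_m$ be graphs on $n$ vertices with maximum degree at most $6$ and girth greater than $g$. Then there are graphs $H_i\cong G_i$ on a common vertex set $V$ whose union, as a multigraph, has girth greater than $g$.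
\end{lemma}

\begin{proof}
Consider the family of all such unions, and say that the edges of $H_i$ have color $i$. Suppose that no member has girth greater than $g$; let $H$ be extremal with girth $L$, and let $C$ be an $L$-cycle. Each $H_i$ has girth greater than $g$, so $C$ is not monochromatic, and some vertex $x$ of $C$ has its two edges on $C$ in different colors; let $i$ be one of these colors. The maximum degree of $H$ is at most $6m\le2k$ and $(2k)^{g+3}<n$, so there is a vertex $y$ with $\operatorname{dist}_H(x,y)>g+2$. Exchange $x$ and $y$ in $H_i$, and let $H'$ be the new union. Write $\Gamma(v)$ for the set of neighbors of $v$ in $H_i$. Then $H'$ arises from $H$ by deleting all edges of color $i$ at $x$ and at $y$, which leaves a multigraph $H_0$, and adding \emph{new} edges $xb$ for $b\in\Gamma(y)$ and $ya$ for $a\in\Gamma(x)$. The sets $X_0=\{x\}\cup\Gamma(x)$ and $Y_0=\{y\}\cup\Gamma(y)$ are at distance greater than $g$ in $H$, and every new edge joins $X_0$ to $Y_0$.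

Let $C'$ be a cycle of $H'$ of length $|C'|\le L$ that contains a new edge. Removing the new edges leaves paths in $H_0$, possibly trivial, which we call \emph{segments}. A segment has its ends in $X_0\cup Y_0$ and has length less than $g$, so both its ends are in $X_0$ or both are in $Y_0$. Going around $C'$ we therefore change sides exactly at the new edges, and the number of new edges is even. At most two of them are at $x$ and at most two at $y$, which leaves the following cases.

\emph{New edges $xb$ and $ya$.} The segments join $x$ to $a$ and $b$ to $y$. With the deleted edges $xa$ and $by$ they form cycles of $H$, so each has length at least $L-1$, and $|C'|\ge2L$, which is impossible.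

\emph{New edges $xb,xb',ya,ya'$.} Besides the trivial segments $x$ and $y$ there are two segments, which join $b$ to $b'$ and $a$ to $a'$. Then $xb$, $xb'$ and the first of these segments already form a cycle that misses $y$, which is impossible.

\emph{New edges $xb$ and $xb'$ only.} Besides the trivial segment $x$ there is one segment, from $b$ to $b'$, of length $|C'|-2$. If it contains $y$, its two parts form cycles of $H$ with the deleted edges $by$ and $b'y$, so $|C'|\ge2(L-1)+2=2L$, which is impossible. So it avoids $y$, and adding the deleted edges $yb,yb'$ to it gives a cycle $C''$ of $H$ of length $|C'|$. Hence $|C'|=L$, and $C''$ is an $L$-cycle of $H$ through $y$, not through $x$, with both edges at $y$ of color $i$.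

\emph{New edges $ya$ and $ya'$ only.} Exchanging the roles of $x$ and $y$, we get $|C'|=L$ and an $L$-cycle $C''$ of $H$ through $x$, not through $y$, with both edges at $x$ of color $i$.

So $H'$ has no cycle shorter than $L$, and each $L$-cycle $C'$ of $H'$ not contained in $H_0$ is assigned an $L$-cycle $C''$ of $H$ not contained in $H_0$. The assignment is injective, since $C''$ contains exactly one of $x,y$, and $C'$ is recovered by exchanging it for the other. The cycle $C$ is not contained in $H_0$, and it is not of the form $C''$: it passes through $x$, and only one of its edges at $x$ has color $i$. Hence $H'$ has fewer $L$-cycles than $H$, a contradiction.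
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:graphs}]
Let $m=\gamma\le k/3$. We choose the $a_i$ and degree functions $f_i$ on $V(X)$ as suggested in Section~\ref{sec:idea}.
\begin{itemize}
\item $n$ even: $a_i=3$ for $i\ge2$ and $a_1=k-3(m-1)\in\{3,4,5\}$; $f_i\equiv a_i$.
\item $n$ odd, $k$ even: $m=\lfloor k/4\rfloor$, $a_i=4$ for $i\ge2$ and $a_1=k-4(m-1)\in\{4,6\}$; $f_i\equiv a_i$.
\item $n$ odd, $k$ odd: $a_i=4$ for $i\ge2$ and $a_1=k-4(m-1)\in\{3,5\}$; $f_i\equiv a_i$, except that $f_1=a_1+1$ at one vertex.
\end{itemize}
In each case every $f_i$ takes values in $\{3,4,5,6\}$ and has even sum, and $\frac12\sum_i\sum_vf_i(v)$ equals $kn/2$, $kn/2$ and $(kn+1)/2$ respectively, that is, $\lceil kn/2\rceil$. Let $G_i\supseteq X$ be given by Lemma~\ref{lem:degrees} for $f_i$, and let $H_i$ be given by Lemma~\ref{lem:packing}. The union has girth greater than $g>2$, so it has no parallel edges and the $H_i$ are edge-disjoint. This gives (G1) and (G2), and (G3) holds because each $H_i$ contains a spanning copy of $X$.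
\end{proof}

\section{The upper bound}\label{sec:upper}

Let $k\ge6$ and $n>760k^5$, and fix a $k$-connecting coloring of $K_n$ with cost $c$. We must show that $c\ge\lceil kn/2\rceil-\gamma$. This holds if $c>kn/2$, so we assume $c\le kn/2$. The plan is to show that a coloring this cheap agrees, at all but a bounded number of vertices, with the regular pattern of Section~\ref{sec:idea}, and that every deviation from the pattern is paid for.

\subsection{Distributing the cost}

Colors play two roles. A color with a component of linear size can connect a vertex to a positive fraction of all vertices, but there can be only boundedly many such colors. The other colors may be numerous, but each helps only locally. Let $\theta=1/(4k)$; this value is chosen so that $2k$ sets of size at most $\theta n$ cover at most half of $V$. A color $i$ is \emph{large} if $H_i$ has a component with more than $\theta n$ vertices, and \emph{small} otherwise. Let $\mathcal L$ be the set of large colors, $H_{\mathcal L}$ the union of the graphs $H_i$ with $i\in\mathcal L$, and $d_{\mathcal L}(v)=\sum_{i\in\mathcal L}d_i(v)$. An edge or a monochromatic path is large or small according to its color.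

An edge of a large color is charged half to each end. For a small color $i$ let $C_i(v)$ be the component of $H_i$ that contains $v$, and call it \emph{proper} if it has at least $3$ vertices; a small path of length at least $2$ from $v$ lies in a proper component at $v$. A component with $s$ vertices has at least $s-1$ edges, so even in a color of its own it costs at least $s-2$, and we share this amount equally among its vertices. Thus put
\[
\omega(v)=\sum_{\substack{i\text{ small}\\ C_i(v)\text{ proper}}}\Bigl(1-\frac2{|C_i(v)|}\Bigr),\qquad\operatorname{exc}(v)=\frac{d_{\mathcal L}(v)}2+\omega(v)-\frac k2,\qquad\xi=\sum_{v\in V}\operatorname{exc}(v).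
\]
Each term of $\omega(v)$ is at least $\frac13$. The \emph{excess} $\operatorname{exc}(v)$ compares the charge of $v$ with the charge $k/2$ in the regular pattern.

\begin{lemma}\label{lem:cost}
$c\ge kn/2-|\mathcal L|+\xi$.
\end{lemma}

\begin{proof}
A small color $i$ with proper components $C_1,\dots,C_p$ contributes $\sum_j(|C_j|-2)$ to $\sum_v\omega(v)$. This is $0\le e_i-1$ if $p=0$, and at most $\sum_j(e(C_j)-1)\le e_i-p\le e_i-1$ if $p\ge1$. Hence $c\ge\sum_{i\in\mathcal L}(e_i-1)+\sum_v\omega(v)$, and $\sum_{i\in\mathcal L}e_i=\frac12\sum_vd_{\mathcal L}(v)$.
\end{proof}

So we need an upper bound on $|\mathcal L|-\xi$. Call $v$ \emph{pure} if $d_{\mathcal L}(v)=k$ and $\omega(v)=0$, and \emph{impure} otherwise; pure vertices have excess $0$. The one serious way to try for a negative excess is $d_{\mathcal L}(v)=k-1$, which suffices to reach every $u$ with $vu$ small. The large neighbors of $v$ must then be reached through small colors, and this costs more than the half edge that was saved.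

\begin{lemma}\label{lem:excess}
If $v$ is impure, then $\operatorname{exc}(v)\ge\frac3{14}$, and $\operatorname{exc}(v)\ge\frac13$ if also $d_{\mathcal L}(v)\ge k$. In particular $\operatorname{exc}(v)\ge0$ for all $v$.
\end{lemma}

\begin{proof}
Let $v$ be impure. If $d_{\mathcal L}(v)\ge k+1$, then $\operatorname{exc}(v)\ge\frac12$, and if $d_{\mathcal L}(v)=k$, then $\omega(v)>0$ and $\operatorname{exc}(v)\ge\frac13$. Let $d_{\mathcal L}(v)<k$. If $v$ lies in at least $2k$ proper components, then $\operatorname{exc}(v)\ge\frac{2k}3-\frac k2=\frac k6\ge1$. Otherwise the proper components at $v$ have at most $2k\theta n=n/2$ vertices in total, so there is a vertex $u\ne v$ outside all of them. Every monochromatic $v$--$u$ path of length at least $2$ is then large, and Lemma~\ref{lem:first} gives $d_{\mathcal L}(v)\ge k-1$. So $d_{\mathcal L}(v)=k-1$.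

Let $w$ be one of the $k-1$ neighbors of $v$ in $H_{\mathcal L}$. At most $k-1$ of the $k$ paths from $v$ to $w$ are large, so one has a small color $i$; it has length at least $2$, because $vw$ is large. Thus $C_i(v)$ is proper and contains $w$, and $w$ is neither $v$ nor an $H_i$-neighbor of $v$. For given $i$ there are at most $y_i=|C_i(v)|-2$ such vertices $w$. So the sum $y$ of the $y_i$ over the proper components at $v$ satisfies $y\ge k-1$, and
\[
\omega(v)=\sum_i\frac{y_i}{y_i+2}\ge\sum_i\frac{y_i}{y+2}=\frac y{y+2}\ge\frac{k-1}{k+1}.
\]
Hence $\operatorname{exc}(v)\ge\frac{k-1}{k+1}-\frac12=\frac{k-3}{2(k+1)}\ge\frac3{14}$, as $k\ge6$.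
\end{proof}

Impure vertices have excess bounded away from $0$, so there are few of them. Call a vertex \emph{deep} if it is pure and all its neighbors in $H_{\mathcal L}$ are pure. The next lemma is where the size of $n$ matters.

\begin{lemma}\label{lem:deep}
Fewer than $\theta n$ vertices are not deep. In particular, for every $i\in\mathcal L$ there is a deep vertex $v$ with $d_i(v)\ge1$.
\end{lemma}

\begin{proof}
A large color has $e_i-1>\theta n-2\ge\theta n/2$, so $|\mathcal L|\,\theta n/2\le c\le kn/2$ and $|\mathcal L|\le k/\theta=4k^2$. Lemma~\ref{lem:cost} and $c\le kn/2$ give $\xi\le4k^2$. By Lemma~\ref{lem:excess} at most $\frac{14}3\cdot4k^2<19k^2$ vertices are impure, and every $v$ has $\operatorname{exc}(v)\le\xi$, so $d_{\mathcal L}(v)\le k+2\operatorname{exc}(v)\le k+8k^2\le9k^2$. A vertex that is not deep is impure or an $H_{\mathcal L}$-neighbor of an impure vertex, so there are at most $19k^2(1+9k^2)\le190k^4<n/(4k)=\theta n$ such vertices. A component of $H_i$ with more than $\theta n$ vertices therefore contains a deep vertex.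
\end{proof}

\subsection{The degree pattern at pure vertices}

At a pure vertex the tightness observed in Section~\ref{sec:idea} holds in the general setting.

\begin{lemma}\label{lem:pure}
Let $v$ be pure and $u\ne v$.
\begin{itemize}
\item[(a)] There are $k-1$ internally disjoint large $v$--$u$ paths, and $\sum_{i\in\mathcal L}\min(d_i(u),d_i(v))\ge k-1$.
\item[(b)] If $vu$ is large, there are $k$ internally disjoint large $v$--$u$ paths such that each large edge at $v$ is the first edge of exactly one of them, one of them being the edge $vu$; and $d_i(u)\ge d_i(v)$ for all $i\in\mathcal L$.
\end{itemize}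
\end{lemma}

\begin{proof}
Take $k$ internally disjoint monochromatic $v$--$u$ paths. As $\omega(v)=0$, there is no proper component at $v$, so those of length at least $2$ are large. Now (a) follows from Lemma~\ref{lem:first}. If $vu$ is large, all $k$ paths are large; their first edges are distinct, so they are all the $d_{\mathcal L}(v)=k$ large edges at $v$, and the path that starts with $vu$ is this edge. Exactly $d_i(v)$ of the paths have color $i$, so $d_i(v)\le d_i(u)$ by Lemma~\ref{lem:first}.
\end{proof}

Fix a deep vertex $v_0$ and let $p_i=d_i(v_0)$ for $i\in\mathcal L$, so that $\sum_{i\in\mathcal L}p_i=k$. These numbers play the role of the parts $a_i$. Let $W$ be the set of vertices that can be reached from $v_0$ by a path in $H_{\mathcal L}$ all of whose vertices are pure. By Lemma~\ref{lem:pure}(b), applied in both directions, two pure vertices adjacent in $H_{\mathcal L}$ have the same degree in every large color. Hence $d_i=p_i$ on $W$, and by Lemma~\ref{lem:pure}(b) again,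
\begin{equation}\label{eq:boundary}
\text{if $y\notin W$ has an $H_{\mathcal L}$-neighbor in $W$, then $y$ is impure and $d_i(y)\ge p_i$ for all $i\in\mathcal L$.}
\end{equation}

\begin{lemma}\label{lem:one}
$p_i\ge2$ for every $i\in\mathcal L$. Hence $|\mathcal L|\le k/2$.
\end{lemma}

\begin{proof}
First, $d_i(v)\ne1$ for every deep vertex $v$. Otherwise let $vw$ be the edge of color $i$ at $v$. Then $w$ is pure, so $d_i(w)=d_i(v)=1$ and $\{v,w\}$ is a component of $H_i$. Let $w'\ne w$ be another $H_{\mathcal L}$-neighbor of $v$. By Lemma~\ref{lem:pure}(b) a path of color $i$ from $v$ to $w'$ starts with $vw$, which is impossible.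

By Lemma~\ref{lem:deep} there is a deep vertex $v$ with $d_i(v)\ge1$, hence $d_i(v)\ge2$. If $v=v_0$, we are done. Otherwise Lemma~\ref{lem:pure}(a) and $\sum_{j\in\mathcal L}d_j(v)=k$ give $\sum_{j\in\mathcal L}\bigl(d_j(v)-\min(d_j(v),p_j)\bigr)\le1$. All terms are nonnegative, so $\min(d_i(v),p_i)\ge d_i(v)-1\ge1$. Thus $p_i\ge1$, and $p_i\ne1$ because $v_0$ is deep.
\end{proof}

The value $p_i=2$ cannot be excluded, but such a color cannot be $2$-regular, and the additional edge cancels the gain from the color. The hypothesis $|\mathcal L|\ge2$ below provides the second color that is blocked, as in Example~\ref{ex:K5}.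

\begin{lemma}\label{lem:two}
If $|\mathcal L|\ge2$ and $i\in\mathcal L$, then $H_i$ is not $2$-regular.
\end{lemma}

\begin{proof}
Suppose it is, and let $K$ be the cycle of $H_i$ through $v_0$. Pick $j\in\mathcal L\setminus\{i\}$. As $p_j\ge2$, there are two edges $v_0w$ and $v_0w'$ of color $j$. Apply Lemma~\ref{lem:pure}(b) to $v_0$ and $w$. The two edges of color $i$ at $v_0$ start two internally disjoint paths of color $i$ to $w$, and their union is a cycle in $H_i$ through $v_0$, hence equal to $K$. The edge $v_0w'$ starts a third path, of which $w'$ is an interior vertex, so $w'\notin V(K)$. But Lemma~\ref{lem:pure}(b) applied to $v_0$ and $w'$ gives a path of color $i$ from $v_0$ to $w'$, so $w'\in V(K)$, a contradiction.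
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

Let $D=\lceil kn/2\rceil-c$ and $\varepsilon=\lceil kn/2\rceil-kn/2$, so $\varepsilon=\frac12$ if $k$ and $n$ are both odd and $\varepsilon=0$ otherwise. We must show $D\le\gamma$. By Lemma~\ref{lem:cost}, $D\le\varepsilon+|\mathcal L|-\xi$. If $|\mathcal L|\le1$, then $D\le\frac32$ since $\xi\ge0$, so the integer $D$ is at most $1\le\gamma$. Let $|\mathcal L|\ge2$. Since $D$ is an integer, it suffices to prove
\begin{equation}\label{eq:target}
\varepsilon+|\mathcal L|-\xi\le\frac k3\quad(n\text{ even}),\qquad\varepsilon+|\mathcal L|-\xi\le\frac{k+1}4\quad(n\text{ odd}).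
\end{equation}
If $p_i$ is the minimum degree of $H_i$ for every large $i$, we can count edges color by color. If not, a vertex of smaller degree forces many impure vertices between itself and $v_0$.

\medskip\noindent\emph{Case A: $d_i(w)<p_i$ for some $w\in V$ and $i\in\mathcal L$.} Then $w\notin W$. By Lemma~\ref{lem:pure}(a) there are $k-1$ internally disjoint large paths from $v_0$ to $w$. On each of them let $y$ be the first vertex outside $W$. By \eqref{eq:boundary}, $y$ is impure and $d_j(y)\ge p_j$ for all $j\in\mathcal L$. In particular $y\ne w$, so $y$ is an interior vertex and the $k-1$ vertices obtained are distinct. Each has $d_{\mathcal L}(y)\ge k$ and hence excess at least $\frac13$ by Lemma~\ref{lem:excess}. With Lemma~\ref{lem:one},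
\[
|\mathcal L|-\xi\le\frac k2-\frac{k-1}3=\frac{k+2}6 .
\]
If $\varepsilon=0$, this gives \eqref{eq:target}, because $\frac{k+2}6\le\frac{k+1}4\le\frac k3$. If $\varepsilon=\frac12$, then $k$ is odd, so $k\ge7$, and $\frac12+\frac{k+2}6=\frac{k+5}6\le\frac{k+1}4$ holds exactly for $k\ge7$.

\medskip\noindent\emph{Case B: $d_i(w)\ge p_i$ for all $w\in V$ and $i\in\mathcal L$.} Let $s_i=\sum_w(d_i(w)-p_i)=2e_i-np_i\ge0$. Since $\operatorname{exc}(w)\ge\frac12(d_{\mathcal L}(w)-k)=\frac12\sum_{i\in\mathcal L}(d_i(w)-p_i)$, we have $\xi\ge\frac12\sum_{i\in\mathcal L}s_i$, so
\[
|\mathcal L|-\xi\le\sum_{i\in\mathcal L}\Bigl(1-\frac{s_i}2\Bigr).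
\]
The term $1-s_i/2$ is the gain from color $i$, and it is always at most $1$. If $p_i=2$, then $s_i=2e_i-2n$ is even, and $s_i\ne0$ by Lemma~\ref{lem:two}, so $s_i\ge2$ and the gain is at most $0$. If $n$ and $p_i$ are odd, then $s_i$ is odd and the gain is at most $\frac12$.

Let $n$ be even. The gain is at most $p_i/3$, both for $p_i=2$ and for $p_i\ge3$. Summing gives $|\mathcal L|-\xi\le k/3$, and $\varepsilon=0$.

Let $n$ be odd. The gain is at most $\frac12\lfloor p_i/2\rfloor$: this bound is positive for $p_i=2$, at least $1$ for even $p_i\ge4$, and at least $\frac12$ for odd $p_i\ge3$. Summing gives $|\mathcal L|-\xi\le\frac12\lfloor k/2\rfloor$. For even $k$ this is $\frac k4$ and $\varepsilon=0$; for odd $k$ we get $\varepsilon+|\mathcal L|-\xi\le\frac12+\frac{k-1}4=\frac{k+1}4$.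

So \eqref{eq:target} holds in both cases, and $c\ge\lceil kn/2\rceil-\gamma$ for every $k$-connecting coloring when $n>760k^5$. This is part~(a). Part~(b) follows from part~(a) and Proposition~\ref{prop:lower}. \qed

\begin{thebibliography}{9}

\bibitem{CFLP}
Qingqiong Cai, Shinya Fujita, Henry Liu and Boram Park,
\emph{Monochromatic $k$-connection of graphs},
arXiv:2402.09254 (2024).

\end{thebibliography}
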